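\title{Strongly parabolic-preserving deformations of cusped lattices need not be discrete}

\begin{abstract}
Let $H\le G$ be rank-one semisimple Lie groups and let $\Gamma$ be a non-cocompact lattice in $H$. Suppose that the inclusion of $\Gamma$ is deformed inside $G$ so that parabolic elements stay parabolic and every cusp group stays discrete. Must the deformation stay discrete and faithful for small time? We show that it need not: the level-two congruence subgroup of $\mathrm{PSL}_2(\mathbb Z)$ has such a deformation into $\mathrm{SO}_0(4,1)$ whose image is non-discrete at every small nonzero time. The mechanism is that a translation of $\mathbb R^3$ is a limit of screw motions of which suitable high powers tend to the identity. We prove that discreteness and faithfulness do persist when the cusp groups stay uniformly proper, and we determine the exact range for real hyperbolic lattices: the answer is positive for $\mathrm{SO}_0(n,1)\le\mathrm{SO}_0(m,1)$ if and only if $m\le n+1$, and for $\mathrm{SO}_0(n,1)\le\mathrm{SU}(m,1)$ if and only if $m\le n$.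
\end{abstract}

\section{Introduction}\label{sec:intro}

A negatively curved symmetric space $X$ is a hyperbolic space $\mathrm H^n_{\mathbb K}$ with $\mathbb K=\mathbb R,\mathbb C,\mathbb H$ or $\mathbb O$, where $n\ge2$ if $\mathbb K=\mathbb R$ and $n=2$ if $\mathbb K=\mathbb O$. A rank-one semisimple Lie group $G$ acts by isometries on its symmetric space $X$, which is of this form; throughout, the kernel of this action is finite. An isometry of $X$, and hence an element of $G$, is \emph{elliptic} if it fixes a point of $X$; \emph{parabolic} if it fixes no point of $X$ and exactly one point of the ideal boundary $\partial_\infty X$; \emph{loxodromic} if it fixes no point of $X$ and exactly two points of $\partial_\infty X$. Every isometry is of one of these types. An elliptic isometry is \emph{boundary elliptic} if it also fixes a point of $\partial_\infty X$.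

Let $H\le G$, let $\Gamma$ be a discrete subgroup of $H$, and let $\iota\colon\Gamma\to G$ be the inclusion. Representations converge if they converge pointwise. A theorem of Guichard says that if $G$ is semisimple with finite center, $H$ has rank one and $\Gamma$ is finitely generated and convex-cocompact in $H$, then $\iota$ has a neighborhood in $\mathrm{Hom}(\Gamma,G)$ consisting of discrete and faithful representations. This applies in particular to cocompact lattices in $H$.

For \emph{cusped}, that is, non-cocompact, lattices this fails without a further hypothesis. Let $\mathrm P\Gamma(2)$ be the image in $\mathrm{PSL}_2(\mathbb R)\cong\mathrm{SO}_0(2,1)$ of the group of integral matrices congruent to $1$ modulo $2$. It is a cusped lattice, free on $a\colon z\mapsto z+2$ and $b\colon z\mapsto z/(2z+1)$. Send $b$ to $b$ and $a$ to $z\mapsto e^{i\theta}z+2$, acting on $\partial_\infty\mathrm H^3_{\mathbb R}=\mathbb C\cup\{\infty\}$. For small $\theta\ne0$ the image of $a$ has a fixed point in $\mathbb C$ and is a rotation about the geodesic joining that point to $\infty$. If $\theta/\pi$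 is rational it has finite order and the representation is not faithful; otherwise it has infinite order in a compact group and the representation is not discrete. The trouble comes from the cusp, and the following definitions exclude it.

A \emph{parabolic subgroup} of $\Gamma$ is the stabilizer in $\Gamma$ of a boundary point fixed by a parabolic element of $\Gamma$. A representation $\rho\colon\Gamma\to G$ is \emph{parabolic-preserving} if $\rho(\gamma)$ is parabolic (resp.\ boundary elliptic) whenever $\gamma$ is, and \emph{strongly parabolic-preserving} if moreover $\rho(\Lambda)$ is discrete for every parabolic subgroup $\Lambda$ of $\Gamma$. A \emph{deformation} of $\Gamma$ into $G$ is a continuous family $\rho_t\colon\Gamma\to G$, $t\in(-\varepsilon,\varepsilon)$, with $\rho_0=\iota$ and $\rho_t$ not conjugate to $\rho_{t'}$ for $t\ne t'$; it is strongly parabolic-preserving if every $\rho_t$ is.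

\medskip
\noindent\textbf{Question} (Ballas--Paupert--Will \cite{BPW})\textbf{.} \emph{Let $H\le G$ be rank-one semisimple Lie groups and let $\Gamma$ be a cusped lattice in $H$. If $(\rho_t)$ is a strongly parabolic-preserving deformation of $\Gamma$ into $G$, is $\rho_t$ discrete and faithful for all $t$ sufficiently close to $0$?}
\medskip

One would guess yes. The quotient by a cusped lattice is a compact core with finitely many cusps attached. On the core the situation is that of a cocompact lattice, and on each cusp group the hypothesis grants the discreteness that one wants for $\Gamma$. The guess is wrong, because the hypothesis concerns each $t$ separately and says nothing about uniformity as $t\to0$.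

\begin{theorem}\label{thm:A}
Let $\Gamma=\mathrm P\Gamma(2)<\mathrm{PSL}_2(\mathbb R)\cong\mathrm{SO}_0(2,1)=H\le G=\mathrm{SO}_0(m,1)$ with $m\ge4$ and the standard inclusion. There is a strongly parabolic-preserving deformation $(\rho_t)$ of $\Gamma$ into $G$ such that $\rho_t(\Gamma)$ is non-discrete for all sufficiently small $t\ne0$.
\end{theorem}

The construction repairs the example above with one more dimension. In $\mathbb R^3\subset\partial_\infty\mathrm H^4_{\mathbb R}$ a rotation about a distant axis can be composed with a tiny translation along that axis. The resulting screw motion is parabolic, generates a discrete group and is close to the translation $a$; but after an almost whole number of turns it has barely advanced, so a high power is close to the identity.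

Uniformity is the only missing ingredient. Let $G$ have finite center, let $Y\subset X$ be the totally geodesic $H$-invariant copy of the symmetric space of $H$ (it exists by the Karpelevich--Mostow theorem, and is evident for the standard inclusions), let $\mathcal P\subset\partial_\infty Y$ be the set of fixed points of parabolic elements of $\Gamma$, and let $\Gamma_\xi$ be the stabilizer of $\xi\in\mathcal P$.

\begin{theorem}\label{thm:B}
Let $H\le G$ be rank-one semisimple Lie groups, $G$ with finite center, and let $\Gamma$ be a cusped lattice in $H$. Let $\rho_i\colon\Gamma\to G$ be representations converging to $\iota$. Assume that for each $\xi$ in a set of representatives of $\mathcal P/\Gamma$: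
\begin{itemize}
\item[$(*)$] if $i_k\to\infty$ and $\lambda_k\in\Gamma_\xi$ eventually leaves every finite set, then $\rho_{i_k}(\lambda_k)x\to\xi$ in $X\cup\partial_\infty X$ for some (equivalently, all) $x\in X$.
\end{itemize}
Then $\rho_i$ is discrete and faithful for all large $i$.
\end{theorem}

For real hyperbolic lattices we can say exactly when strong parabolic-preservation suffices.

\begin{theorem}\label{thm:C}
Let $2\le n\le m$. The statement ``every strongly parabolic-preserving deformation of every cusped lattice $\Gamma<\mathrm{SO}_0(n,1)$ into $\mathrm{SO}_0(m,1)$ (standard inclusion) is discrete and faithful near $t=0$'' holds if and only if $m\le n+1$.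
\end{theorem}

\begin{theorem}\label{thm:D}
Let $2\le n\le m$. The same statement with $\mathrm{SO}_0(m,1)$ replaced by $\mathrm{SU}(m,1)$ (standard inclusion) holds if and only if $m\le n$.
\end{theorem}

In the negative cases of both theorems, the counterexamples have $\rho_t(\Gamma)$ non-discrete for all small $t\ne0$.

Both thresholds come from counting dimensions in a horosphere. A cusp group contains $\mathbb Z^{n-1}$ with finite index. In the real case its deformed image acts on $\mathbb R^{m-1}$; discreteness needs $n-1$ directions of translation and a rotation needs two more, so screw motions require $m-1\ge n+1$. In the complex case it acts on the Heisenberg group $\mathbb C^{m-1}\times\mathbb R$, whose center supplies one direction of translation, so that $n-2$ complex dimensions suffice for the others. Rotation in a single further complex line is possible but harmless: a full turn produces a large displacement along the center. Two lines rotating in opposite senses cancel these displacements, and this requires $m-1\ge n$.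

Section~\ref{sec:prelim} fixes the models and proves two lemmas used in all counterexamples. Section~\ref{sec:A} proves Theorem~\ref{thm:A} and Section~\ref{sec:B} proves Theorem~\ref{thm:B}. The positive halves of Theorems~\ref{thm:C} and~\ref{thm:D} are in Section~\ref{sec:pos}, and the negative halves in Sections~\ref{sec:twist} and~\ref{sec:bend}.

\section{Models and two lemmas}\label{sec:prelim}

\subsection{Geometry of $X$}
Normalize the metric so that the curvature of $X$ is at most $-1$, and write $\overline X=X\cup\partial_\infty X$. The map $G\to\mathrm{Isom}(X)$ has finite kernel and open image, so $G$ acts properly; discreteness can be tested through the action on $X$, and elliptic elements of a discrete subgroup have finite order. We use the following standard facts.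
\begin{itemize}
\item[(X1)] $\overline X$ is compact and $G\times\overline X\to\overline X$ is continuous. The unit vector at $x\in X$ pointing to $y\in\overline X\setminus\{x\}$ depends continuously on $(x,y)$. The angle $\angle_x(y,y')$ is the angle between two such vectors.
\item[(X2)] If $x_k\to\xi\in\partial_\infty X$ and $d(x_k,x_k')$ is bounded, then $x_k'\to\xi$.
\item[(X3)] A Busemann function $b_\xi$ at $\xi\in\partial_\infty X$ is convex, $1$-Lipschitz, and decreases at unit speed along rays to $\xi$. Its level sets are the \emph{horospheres} and its sublevel sets $\{b_\xi<c\}$ the \emph{horoballs} at $\xi$. An isometry fixing $\xi$ changes $b_\xi$ by a constant.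
\item[(X4)] Each angle of a geodesic triangle in $X$ is at most the corresponding angle of the triangle in $\mathrm H^2_{\mathbb R}$ with the same side lengths.
\item[(X5)] A sequence in a horosphere at $\xi$ that leaves every compact set tends to $\xi$.
\end{itemize}
For (X5): if $x_k\to\eta\ne\xi$, the rays from $x_k$ to $\xi$ converge to the geodesic from $\eta$ to $\xi$, so they pass within a bounded distance $D$ of a base point $o$, and $b_\xi(x_k)\ge b_\xi(o)+d(x_k,o)-2D\to\infty$. Fact (X2) gives the equivalence of ``some'' and ``all'' in $(*)$. Finally, if a power $g^j$ is parabolic then so is $g$, since the powers of an elliptic element fix a point of $X$ and those of a loxodromic element fix two boundary points.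

\subsection{Horospherical coordinates}\label{ss:horo}
Let $\mathbb K\in\{\mathbb R,\mathbb C\}$ and let $V=\mathbb K^{m+1}$ carry a Hermitian form $\langle\cdot,\cdot\rangle$ of signature $(m,1)$, linear in the first variable. Then $X=\mathrm H^m_{\mathbb K}$ is the set of negative lines, $\partial_\infty X$ is the set of null lines, and $G$ is $\mathrm{SO}_0(m,1)$ or $\mathrm{SU}(m,1)$. For the \emph{standard inclusion} of $\mathrm{SO}_0(n,1)$, take an orthogonal basis $e_0,\dots,e_n,f_1,\dots,f_{m-n}$ of $V$ with $\langle e_0,e_0\rangle=-1$ and the other vectors of square $1$, and let $\mathbb R^{n,1}$ be the real span of the $e_i$; the group $\mathrm{SO}_0(n,1)$ acts $\mathbb K$-linearly, fixing the $f_i$.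

Choose null vectors $p,p'\in\mathbb R^{n,1}$ with $\langle p,p'\rangle=-1$. Then $V_0=\{p,p'\}^\perp\cong\mathbb K^{m-1}$ is positive definite; it contains the $f_i$ and $\mathbb R^{n-1}:=V_0\cap\mathbb R^{n,1}$. Put $\infty=[p]$ and $N=V_0\times\mathbb R$; when $\mathbb K=\mathbb R$ the second coordinate is always $0$ and is omitted, so $N=V_0$. The vector $p'+z+\frac12(|z|^2+h-iv)p$ has square $-h$, and every line not orthogonal to $p$ contains exactly one vector of this form. This identifies $X$ with $\{(z,v,h)\}=N\times(0,\infty)$ and $\partial_\infty X\setminus\{\infty\}$ with $N$. The horospheres at $\infty$ are the level sets of $h$. For $\mathbb K=\mathbb R$, $(z,\sqrt h)$ are the coordinates of the upper half-space model. Three kinds of linear isometries of $V$ fix $\infty$.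
\begin{itemize}
\item For $(\tau,\sigma)\in N$, the \emph{translation} $T_{(\tau,\sigma)}$ fixes $p$, sends $y\in V_0$ to $y+\langle y,\tau\rangle p$, and sends $p'$ to $p'+\tau+\frac12(|\tau|^2-i\sigma)p$. Applying it to the vector above gives $(z,v,h)\mapsto(\tau+z,\ \sigma+v+2\operatorname{Im}\langle\tau,z\rangle,\ h)$. Thus it is left multiplication in $N$ for the group law
\[
(z,v)(z',v')=(z+z',\ v+v'+2\operatorname{Im}\langle z,z'\rangle),
\]
which makes $N$ the Heisenberg group if $\mathbb K=\mathbb C$ and the vector group if $\mathbb K=\mathbb R$. Translations lie in $G$. We write $T_\tau=T_{(\tau,0)}$. If $\tau\in\mathbb R^{n-1}$ then $T_\tau\in\mathrm{SO}_0(n,1)$. The maps $T_\tau,T_{\tau'}$ commute if and only if $\operatorname{Im}\langle\tau,\tau'\rangle=0$, and then $T_\tau T_{\tau'}=T_{\tau+\tau'}$.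
\item An element $B$ of the unitary (for $\mathbb K=\mathbb R$, orthogonal) group $\mathrm U(V_0)$, fixing $p$ and $p'$, acts by $(z,v,h)\mapsto(Bz,v,h)$, and $BT_{(\tau,\sigma)}B^{-1}=T_{(B\tau,\sigma)}$.
\item For $\kappa>0$ the \emph{dilation} $D_\kappa$ sends $p\mapsto\kappa p$, $p'\mapsto\kappa^{-1}p'$ and fixes $V_0$. It acts by $(z,v,h)\mapsto(\kappa z,\kappa^2v,\kappa^2h)$.
\end{itemize}

\begin{lemma}\label{lem:stab}
\begin{itemize}
\item[(a)] A linear isometry $g$ of $V$ fixing $\infty$ is uniquely $g=\zeta\,T_\nu BD_\kappa$ with $|\zeta|=1$, $\nu\in N$, $B\in\mathrm U(V_0)$, $\kappa>0$, and the four factors depend continuously on $g$.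
\item[(b)] If $\kappa\ne1$, then $g$ is not parabolic. If $\kappa=1$, then $g$ is parabolic if and only if it has no fixed point in $N$.
\item[(c)] The elements $T_\nu B$ form a closed group $N\rtimes\mathrm U(V_0)$, and $\nu$ is the image of the origin $0\in N$. A sequence $T_{\nu_k}B_k$ tends to $1$ if and only if $\nu_k\to0$ and $B_k\to1$, and it is bounded if and only if $\nu_k$ is.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The relation $gp=\zeta\kappa p$ determines $\zeta$ and $\kappa$, and $g_1=\zeta^{-1}gD_\kappa^{-1}$ fixes $p$. The vector $g_1p'$ is null with $\langle g_1p',p\rangle=-1$, so it equals $T_\nu p'$ for a unique $\nu$. Then $T_\nu^{-1}g_1$ fixes $p$ and $p'$. Part (c) follows, the group being the stabilizer of the vector $p$ and $\mathrm U(V_0)$ being compact.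

(b) Write $\nu=(\tau,\sigma)$. If $\kappa\ne1$, the map $z\mapsto\kappa Bz+\tau$ has a fixed point, over which $g$ acts by $v\mapsto\kappa^2v+\mathrm{const}$; so $g$ has a second fixed point on the boundary. If $\kappa=1$, a fixed point $(z,v,h)\in X$ gives the fixed point $(z,v)\in N$, so the absence of fixed points in $N$ leaves $\infty$ as the only fixed point in $\overline X$.
\end{proof}

We call $B$ the \emph{linear part} of $g$. One computation recurs. If $c,\tau\in V_0$ and $\tau$ is orthogonal to $c$ and $Bc$, then $T_{-c}$, $B$, $T_{(\tau,\sigma)}$, $T_c$ send the origin successively to $(-c,0)$, $(-Bc,0)$, $(\tau-Bc,\sigma)$, and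
\begin{equation}\label{eq:origin}
T_c\,T_{(\tau,\sigma)}\,B\,T_{-c}\,(0,0)=\bigl(\tau+c-Bc,\ \sigma-2\operatorname{Im}\langle c,Bc\rangle\bigr).
\end{equation}
When $Bc=e^{i\varphi}c$ the second coordinate is $\sigma+2|c|^2\sin\varphi$.

We also use the linear isometry $J$ with $Jp=2p'$, $Jp'=p/2$ and $J=1$ on $V_0$. It is an involution, preserves $\mathbb R^{n,1}$, fixes the $f_i$, commutes with $\mathrm U(V_0)$, normalizes $G$ and $\mathrm{SO}_0(n,1)$, and exchanges $\infty$ with $0\in N$. It sends $p'+x+\frac12|x|^2p$ to $|x|^2p'+x+\frac12p$, so $J(x,0)=(x/|x|^2,0)$.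

\subsection{The group $\mathrm P\Gamma(2)$}\label{ss:gamma2}
Take $n=2$, $p=e_0+e_2$, $p'=(e_0-e_2)/2$, so that $\partial_\infty\mathrm H^2_{\mathbb R}=\mathbb Re_1\cup\{\infty\}$. In the coordinate $x$ of $xe_1$, the maps $T_{ce_1}$ and $JT_{ce_1}J$ act by $x\mapsto x+c$ and $x\mapsto x/(1+cx)$; this is the identification $\mathrm{SO}_0(2,1)\cong\mathrm{PSL}_2(\mathbb R)$, and under it
\[
a=T_{2e_1},\qquad b=JaJ .
\]
The group $\Gamma=\mathrm P\Gamma(2)$ is free on $a,b$ and has three orbits of parabolic fixed points, represented by $\infty,0,1$. The stabilizers of $\infty$ and $0$ are $\langle a\rangle$ and $\langle b\rangle$. Conjugating $\left(\begin{smallmatrix}1&j\\0&1\end{smallmatrix}\right)$ by $\left(\begin{smallmatrix}1&0\\1&1\end{smallmatrix}\right)$ shows that the stabilizer of $1$ in $\mathrm{PSL}_2(\mathbb Z)$ consists of the classes of $\left(\begin{smallmatrix}1-j&j\\-j&1+j\end{smallmatrix}\right)$, $j\in\mathbb Z$. These lie in $\Gamma$ exactly for even $j$, and $ab^{-1}$, represented by $\left(\begin{smallmatrix}-3&2\\-2&1\end{smallmatrix}\right)$, is the class for $j=-2$.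 Hence every parabolic subgroup of $\Gamma$ is conjugate to $\langle a\rangle$, $\langle b\rangle$ or $\langle ab^{-1}\rangle$, every parabolic element is conjugate to a nonzero power of $a$, $b$ or $ab^{-1}$, and $1$ is the only elliptic element.

\subsection{Small parabolic elements}
That some $g_t\in\rho_t(\Gamma)\setminus\{1\}$ tends to $1$ as $t\to0$ does not by itself contradict discreteness for a fixed $t$: the groups $t\mathbb Z\subset\mathbb R$ are discrete. The contradiction comes from a second small element with a different fixed point.

\begin{lemma}\label{lem:Z}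
Let $\rho_t\to\iota$ as $t\to0$. Suppose that for all small $t\ne0$ there is a parabolic element $g_t\in\rho_t(\Gamma)$ with fixed point $\xi$, that $g_t\to1$, and that $\gamma\xi\ne\xi$ for some $\gamma\in\Gamma$. Then $\rho_t(\Gamma)$ is non-discrete for all small $t\ne0$.
\end{lemma}

\begin{proof}
By the Zassenhaus--Kazhdan--Margulis theorem \cite[Thm.~8.16]{Rag}, there is a neighborhood $\Omega$ of $1$ in $G$ such that for every discrete subgroup $\Delta\le G$ the set $\Delta\cap\Omega$ lies in a connected nilpotent subgroup. The element $f_t=\rho_t(\gamma)g_t\rho_t(\gamma)^{-1}$ tends to $1$ and is parabolic with fixed point $\rho_t(\gamma)\xi\to\gamma\xi$. Take $t$ so small that $g_t,f_t\in\Omega$ and $\rho_t(\gamma)\xi\ne\xi$, and suppose that $\rho_t(\Gamma)$ is discrete. Then $M=\langle g_t,f_t\rangle$ is nilpotent. Let $1=Z_0\le Z_1\le\dots\le Z_l=M$ be its upper central series and put $M_i=\langle g_t\rangle Z_i$. Since $[Z_{i+1},M]\subset Z_i$, the group $M_{i+1}$ normalizes $M_i$. The group $M_0$ fixes $\xi$. If $M_i$ fixes $\xi$, then $\xi$ is its only fixed point on $\partial_\infty X$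 because $g_t\in M_i$, and so the normalizer of $M_i$ fixes $\xi$. By induction $f_t\in M_l$ fixes $\xi$, which is not its fixed point.
\end{proof}

The elements $g_t$ will be powers of an element whose linear part rotates by a small angle, and the exponent is given by the pigeonhole principle.

\begin{lemma}\label{lem:D}
Let $k\ge1$ be an integer and $\theta\in(0,1)$. There is an integer $j$ with $1\le j\le2\theta^{-3}$ and $\operatorname{dist}(jk\theta,2\pi\mathbb Z)\le2\pi\theta^3$.
\end{lemma}

\begin{proof}
Let $l=\lceil\theta^{-3}\rceil\le2\theta^{-3}$ and cut $\mathbb R/2\pi\mathbb Z$ into $l$ arcs of length $2\pi/l\le2\pi\theta^3$. Two of the $l+1$ points $0,k\theta,\dots,lk\theta$ lie in one arc; let $j$ be the difference of their indices.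
\end{proof}

All counterexamples use the same two parameters, an angle and a tilt. For $|t|<1$ put
\begin{equation}\label{eq:param}
\theta=\theta_t=|t|,\qquad s=s_t=|t|^5(2+t)/3 .
\end{equation}
For $t\ne0$ we have $0<s_t\le\theta_t^5$, and $t=3s_t\theta_t^{-5}-2$ is determined by $(\theta_t,s_t)$; the factor $(2+t)/3$ serves only to distinguish $t$ from $-t$.

\section{Screw motions and the counterexample}\label{sec:A}

\subsection{One screw motion}
Let $\mathbb K=\mathbb R$, $n=2$, $m\ge4$, so that $N=\mathbb R^{m-1}$ has the orthonormal basis $e_1,f_1,f_2,\dots$. Let $U=\operatorname{span}(e_1,f_1,f_2)$, let $u=se_1+\sqrt{1-s^2}f_1$, and let $A$ be the rotation of $U$ of angle $\theta$ about $\mathbb Ru$, extended by the identity on $U^\perp$. Consider $S(x)=Ax+2e_1$. Write $e_1=su+w$ with $w\perp u$, and identify the plane $U\cap u^\perp$ with $\mathbb C$ so that $A$ is multiplication by $e^{i\theta}$. In this plane $S$ is the rotation $z\mapsto e^{i\theta}z+2w$, whose center lies at distance $|w|/\sin(\theta/2)\approx2/\theta$ from the origin; along $u$ it translates by $2s$. For $j\ge1$,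
\begin{equation}\label{eq:screw}
S^j(x)=A^jx+2js\,u+2\sum_{l=0}^{j-1}A^lw,\qquad\Bigl|\sum_{l=0}^{j-1}A^lw\Bigr|=|w|\,\frac{|\sin(j\theta/2)|}{\sin(\theta/2)} .
\end{equation}
Take $\theta=2\pi/j$. Then $S^j$ is the translation by $2js\,u$, of length $4\pi s/\theta$. As $\theta\to0$ with $0<s\ll\theta$, the map $S$ tends to $a$ while $S^j$ tends to the identity, although each $\langle S\rangle$ is a discrete group of parabolic elements. For a general angle the integer nearest to $2\pi/\theta$ is not good enough: it misses a full turn by up to $\theta/2$, which at radius $2/\theta$ is a displacement of order $1$. Lemma~\ref{lem:D} improves the angular error to order $\theta^3$ at the price of an exponent of order $\theta^{-3}$, and $s\le\theta^5$ pays that price.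

It remains to place $S$ in a representation of $\Gamma$ that behaves well at all three cusps. Twisting $a$ and $b$ on the right by the \emph{same} rotation leaves $ab^{-1}$ unchanged, and $J$ exchanges the other two cusps.

\subsection{Proof of Theorem~\ref{thm:A}}
Let $u_t$, $A_t$ be as above with the parameters \eqref{eq:param}. Then $A_t\in G$ is continuous in $t$, commutes with $J$, and $A_0=1$. Since $\Gamma$ is free on $a,b$, we may define
\[
\rho_t(a)=aA_t,\qquad\rho_t(b)=bA_t .
\]
Then $\rho_0=\iota$, $\rho_t(a)=S$, $\rho_t(b)=J\rho_t(a)J$ and $\rho_t(ab^{-1})=ab^{-1}$.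

\emph{Strongly parabolic-preserving.} Let $t\ne0$. Since $A_t$ preserves $\langle\cdot,u_t\rangle$, we have $\langle\rho_t(a)^jx-x,u_t\rangle=2js_t$ for all $x\in\mathbb R^{m-1}$ and $j\in\mathbb Z$. As $s_t>0$, the element $\rho_t(a)^j$ has no fixed point in $\mathbb R^{m-1}$ for $j\ne0$, so it is parabolic with fixed point $\infty$ by Lemma~\ref{lem:stab}(b); and only finitely many powers move the origin by a bounded amount, so $\langle\rho_t(a)\rangle$ is discrete. Conjugating by $J$ gives the same for $\rho_t(b)$, with fixed point $0$. The group $\langle ab^{-1}\rangle$, with fixed point $e_1$, is not deformed. Section~\ref{ss:gamma2} now shows that $\rho_t$ is strongly parabolic-preserving.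

\emph{Pairwise non-conjugate.} Suppose $Q\rho_tQ^{-1}=\rho_{t'}$, where $Q$ may be any isometry of $\mathrm H^m_{\mathbb R}$. Then $Q$ fixes the fixed points $\infty,0,e_1$ of the images of $a,b,ab^{-1}$. Fixing $\infty$ and $0$, it acts on $\mathbb R^{m-1}$ as $\kappa C$ with $C$ orthogonal; fixing $e_1$ forces $\kappa=1$ and $Ce_1=e_1$. Comparing the linear parts of the images of $a$ gives $CA_tC^{-1}=A_{t'}$. The trace $m-3+2\cos\theta_t$ shows $\theta_t=\theta_{t'}$. If this is $0$, then $t=t'=0$. Otherwise the invariant $\langle A_te_1,e_1\rangle=s_t^2+(1-s_t^2)\cos\theta_t$ determines $s_t\ge0$, and so $t=t'$.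

\emph{Non-discrete.} Choose $j=j_t$ by Lemma~\ref{lem:D} with $k=1$. Then $A_t^j$ is a rotation by at most $2\pi\theta^3$, and $|\sin(j\theta/2)|\le\pi\theta^3$. In \eqref{eq:screw}, $2js\le4\theta^{-3}\theta^5=4\theta^2$, and, as $\sin(\theta/2)\ge\theta/\pi$, the sum has norm at most $\pi^2\theta^2$. So $g_t=\rho_t(a)^{j_t}\to1$. It is parabolic with fixed point $\infty$, and $b\infty\ne\infty$. Lemma~\ref{lem:Z} concludes the proof. \qed

\begin{remark}
The exponents $j_t$ tend to infinity, since $\rho_t(a)^j\to a^j\ne1$ for fixed $j$. So $\rho_t(a^{j_t})x\to x$ while $a^{j_t}$ leaves every finite set: this is a failure of condition $(*)$ at the cusp $\infty$.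
\end{remark}

\section{Uniformly proper cusps: proof of Theorem~\ref{thm:B}}\label{sec:B}

We show that $\rho_i(\gamma)$ moves a base point $o$ by a definite amount for all $\gamma$ outside a fixed finite set. Cut the geodesic from $o$ to $\gamma o$ into long pieces with endpoints in the orbit of a compact set $K$, and replace $\iota$ by $\rho_i$ piece by piece. The result is a broken geodesic from $o$ to $\rho_i(\gamma)o$, which cannot return to its start if its pieces are long and its corners nearly flat. For a cocompact lattice the pieces involve finitely many group elements, and $\rho_i\to\iota$ suffices. Here a piece crossing a cusp region can be arbitrarily long, infinitely many elements occur, and $(*)$ is what controls them uniformly.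

\begin{lemma}\label{lem:broken}
If $q_0,\dots,q_J\in X$, $J\ge1$, satisfy $d(q_{j-1},q_j)\ge2$ for $0<j\le J$ and $\angle_{q_j}(q_{j-1},q_{j+1})\ge2\pi/3$ for $0<j<J$, then $d(q_0,q_J)\ge2$.
\end{lemma}

\begin{proof}
We prove by induction on $j$ that $d(q_0,q_j)\ge2$ and $\angle_{q_j}(q_{j-1},q_0)\le\pi/6$. For $j=1$ the angle is $0$. Assume the claim for $j<J$. Then $\angle_{q_j}(q_0,q_{j+1})\ge2\pi/3-\pi/6=\pi/2$. Let $\bar q_0,\bar q_j,\bar q_{j+1}$ be the comparison triangle in $\mathrm H^2_{\mathbb R}$. By (X4) its angle at $\bar q_j$ is at least $\pi/2$, hence is the largest angle, so the opposite side is the longest and $d(q_0,q_{j+1})\ge2$. Let $\beta$ be its angle at $\bar q_{j+1}$; by (X4) it suffices to show $\beta\le\pi/6$. If the triangle is degenerate, $\beta=0$. Otherwise the perpendicular to $[\bar q_j,\bar q_{j+1}]$ at $\bar q_j$ meets $[\bar q_{j+1},\bar q_0]$ in a point $D$, and in the right triangle $\bar q_{j+1}\bar q_jD$,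
\[
\tan\beta=\frac{\tanh d(\bar q_j,D)}{\sinh d(\bar q_j,\bar q_{j+1})}\le\frac1{\sinh2}<\tan\frac\pi6 .\qedhere
\]
\end{proof}

\subsection{The thick part and its admissible steps}\label{ss:thick}
By the reduction theory of Garland and Raghunathan, $\mathcal P/\Gamma$ is finite and there are pairwise disjoint open horoballs $B_\xi\subset Y$ at $\xi\in\mathcal P$, with $\gamma B_\xi=B_{\gamma\xi}$, such that $Y_0=Y\setminus\bigcup_\xi B_\xi$ equals $\Gamma K$ for a compact $K\subset Y_0$. Disjointness of the open horoballs gives $\partial B_\xi\subset Y_0$. Three consequences are needed.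
\begin{itemize}
\item[(R1)] $\Gamma_\xi$ preserves every horosphere at $\xi$, because it preserves $B_\xi$.
\item[(R2)] A bounded set $C\subset Y$ meets finitely many $B_\xi$. Indeed, if $y\in C\cap B_\xi$, the unit ball about the point at distance $1$ from $y$ on the ray to $\xi$ lies in $B_\xi$ by (X3); these balls are disjoint, have equal volume, and lie in the $2$-neighborhood of $C$.
\item[(R3)] $\Gamma_\xi$ acts cocompactly on $\partial B_\xi$. Indeed, if $\gamma K$ meets $\partial B_\xi$ then $\gamma^{-1}\xi$ lies in a finite set by (R2), so $\gamma$ lies in one of finitely many cosets $\Gamma_\xi\gamma'$.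
\end{itemize}
Fix $o\in K$ and $L=3$. Let $\mathcal S$ be the set of triples $(k,\delta,k')\in K\times\Gamma\times K$ with $d(k,\delta k')\ge L$ that satisfy one of the following.
\begin{itemize}
\item[(S1)] $d(k,\delta k')\le2L$.
\item[(S2)] For some $\xi\in\mathcal P$ there are $y,y'\in[k,\delta k']\cap\partial B_\xi$ with $d(k,y)\le L$ and $d(\delta k',y')\le L$.
\end{itemize}
These are the short steps and the steps across one horoball. Applying $\delta^{-1}$ to the segment shows that $\mathcal S$ is invariant under $(k,\delta,k')\mapsto(k',\delta^{-1},k)$.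

\begin{lemma}\label{lem:steps}
For all large $i$ and all $(k,\delta,k')\in\mathcal S$,
\[
d(k,\rho_i(\delta)k')\ge2,\qquad\angle_k(\delta k',\rho_i(\delta)k')\le\frac\pi6,\qquad\angle_{k'}(\delta^{-1}k,\rho_i(\delta)^{-1}k)\le\frac\pi6 .
\]
\end{lemma}

\begin{proof}
First, $(*)$ holds at every $\xi\in\mathcal P$. Let $\xi=f\xi_0$ with $\xi_0$ a representative, and $\lambda_l=f\mu_lf^{-1}$ with $\mu_l\in\Gamma_{\xi_0}$ leaving every finite set. Then $\rho_{i_l}(\mu_l)\rho_{i_l}(f)^{-1}x\to\xi_0$ by $(*)$ and (X2), and applying $\rho_{i_l}(f)\to f$ gives $\rho_{i_l}(\lambda_l)x\to\xi$ by (X1).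

The third inequality is the second one for the reversed triple. Suppose that there are $i_l\to\infty$ and $(k_l,\delta_l,k_l')\in\mathcal S$ violating one of the first two. Pass to a subsequence with $k_l\to k$, $k_l'\to k'$.

If $\delta_l$ takes some value $\delta$ infinitely often, then along that subsequence $\rho_{i_l}(\delta)k_l'\to\delta k'$ and $\delta k_l'\to\delta k'$, with $d(k,\delta k')\ge3$. The distances tend to a limit $\ge3$ and the angles tend to $0$ by (X1), a contradiction.

Otherwise $\delta_l$ leaves every finite set, $d(k_l,\delta_lk_l')\to\infty$ by properness, and (S2) holds for large $l$ with some $\xi_l$. The boundaries of $B_{\xi_l}$ and of $\delta_l^{-1}B_{\xi_l}$ come within $L$ of $K$, so by (R2) we may assume that $\xi_l=\xi$ and $\delta_l^{-1}\xi=\xi'$ are constant for $l\ge1$. Then $\lambda_l=\delta_l\delta_1^{-1}$ lies in $\Gamma_\xi$ and leaves every finite set. The points $\rho_{i_l}(\delta_1)k_l'$ are bounded, so $\rho_{i_l}(\delta_l)k_l'=\rho_{i_l}(\lambda_l)\rho_{i_l}(\delta_1)k_l'\to\xi$ by $(*)$ and (X2). Also $\lambda_lo\to\xi$ by (R1) and (X5), hence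 $\delta_lk_l'=\lambda_l\delta_1k_l'\to\xi$. So the distances tend to $\infty$, and both directions at $k_l$ converge to the direction of $\xi$ at $k$, so that the angles tend to $0$. This is again a contradiction.
\end{proof}

\subsection{End of the proof}
Let $F_0=\{\gamma\in\Gamma:d(o,\gamma o)<L\}$, a finite set. Let $\gamma\notin F_0$ and let $c\colon[0,T]\to Y$ be the unit-speed geodesic from $o$ to $\gamma o$. We define times $\tau_j$ with $c(\tau_j)\in Y_0$, starting from $\tau_0=0$. Suppose $T-\tau_j\ge L$. If $c(\tau_j+L)\in Y_0$, put $\tau_{j+1}=\tau_j+L$. Otherwise $c(\tau_j+L)\in B_\xi$ for some $\xi$. By convexity $c^{-1}(B_\xi)$ is an interval; it is relatively open and contains neither $0$, $\tau_j$ nor $T$, so it is $(u,v)$ with $\tau_j\le u<\tau_j+L<v\le T$ and $c(u),c(v)\in\partial B_\xi$. Put $\tau_{j+1}=v$. Each step has length at least $L$, so we reach $J\ge1$ with $T-\tau_J<L$; replace $\tau_J$ by $T$.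

Write $p_j=c(\tau_j)=\gamma_jk_j$ with $k_j\in K$, $\gamma_0=1$, $\gamma_J=\gamma$, $k_0=k_J=o$, and put $\delta_j=\gamma_{j-1}^{-1}\gamma_j$, so that $[k_{j-1},\delta_jk_j]=\gamma_{j-1}^{-1}[p_{j-1},p_j]$. A step of the first kind has length $L$, or in $[L,2L)$ if it is the last, and satisfies (S1). A step of the second kind satisfies (S2) with the points coming from $c(u)$ and $c(v)$: the first is within $L$ of the start, and the second is the end or, for the last step, within $L$ of it. So $(k_{j-1},\delta_j,k_j)\in\mathcal S$.

Let $i$ be large as in Lemma~\ref{lem:steps}, a condition independent of $\gamma$, and put $q_j=\rho_i(\gamma_j)k_j$. Then $d(q_{j-1},q_j)=d(k_{j-1},\rho_i(\delta_j)k_j)\ge2$. For $0<j<J$, applying $\rho_i(\gamma_j)^{-1}$ gives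
\[
\angle_{q_j}(q_{j-1},q_{j+1})=\angle_{k_j}\bigl(\rho_i(\delta_j)^{-1}k_{j-1},\rho_i(\delta_{j+1})k_{j+1}\bigr)\ge\pi-\frac\pi6-\frac\pi6,
\]
because $\angle_{k_j}(\delta_j^{-1}k_{j-1},\delta_{j+1}k_{j+1})=\angle_{p_j}(p_{j-1},p_{j+1})=\pi$. Lemma~\ref{lem:broken} gives $d(o,\rho_i(\gamma)o)=d(q_0,q_J)\ge2$ for all $\gamma\notin F_0$. Hence the neighborhood $\{g:d(o,go)<1\}$ of $1$ meets $\rho_i(\Gamma)$ only in the finite set $\rho_i(F_0)$, so $\rho_i(\Gamma)$ is discrete, and $\ker\rho_i\subset F_0$. Since $\rho_i(f)\to f\ne1$ for each of the finitely many $f\in F_0\setminus\{1\}$, $\rho_i$ is faithful for large $i$. \qed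

\section{Cusp groups with little room}\label{sec:pos}

We prove the positive halves of Theorems~\ref{thm:C} and~\ref{thm:D}. Let $G=\mathrm{SO}_0(m,1)$ with $m\in\{n,n+1\}$ or $G=\mathrm{SU}(n,1)$, let $\Gamma<\mathrm{SO}_0(n,1)$ be a cusped lattice, and let $(\rho_t)$ be a strongly parabolic-preserving deformation. It suffices to verify $(*)$ along every sequence $t_i\to0$: if $\rho_t$ failed to be discrete and faithful for arbitrarily small $t$, such a sequence would contradict Theorem~\ref{thm:B}.

\subsection{Reduction to a free abelian group}\label{ss:red}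
Let $\xi\in\mathcal P$, take horospherical coordinates with $\xi=\infty$, and put $\Lambda=\Gamma_\xi$ and $r=n-1$. By (R1), (R3) and Lemma~\ref{lem:stab}, $\Lambda$ is a discrete cocompact group of isometries of $\mathbb R^r$. By Bieberbach's theorem its translations form a subgroup $\Lambda_0$ of finite index whose translation vectors form a lattice in $\mathbb R^r$. Write $\lambda=T_{L(\lambda)}$ for $\lambda\in\Lambda_0$, fix a basis $\lambda_1,\dots,\lambda_r$ of $\Lambda_0\cong\mathbb Z^r$, and let $|\lambda|$ be the sum of the absolute values of the coordinates. An additive map from $\Lambda_0$ to a real vector space extends linearly to $\Lambda_0\otimes\mathbb R$, and the extension of $L$ is injective. Therefore: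
\begin{itemize}
\item[(L)] there is $c_0>0$ such that, if $M_k\colon\Lambda_0\to V_0$ are additive with $M_k(\lambda_j)\to L(\lambda_j)$ for all $j$, then $|M_k(\lambda)|\ge c_0|\lambda|$ for all $\lambda$ and all large $k$.
\end{itemize}
For $1\ne\lambda\in\Lambda_0$ the element $\rho_t(\lambda)$ is parabolic. Commuting parabolic elements preserve each other's fixed point, so these elements have a common fixed point $\xi_t$. By (X1) a limit point of $\xi_t$ as $t\to0$ is fixed by $\lambda_1$, so $\xi_t\to\xi$. As $G$ acts transitively on $\partial_\infty X$, the orbit map is open and there are $\omega_t\to1$ in $G$ with $\omega_t\xi_t=\xi$. By Lemma~\ref{lem:stab}, $\omega_t\rho_t(\lambda)\omega_t^{-1}$ has no dilation factor; dividing by the scalar $\zeta$, which does not change the action on $X$, we obtain homomorphisms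
\[
\rho_t'\colon\Lambda_0\to N\rtimes\mathrm U(V_0),\qquad\rho_t'(\lambda)\to T_{L(\lambda)}\quad(t\to0).
\]
Each $\rho_t'$ is injective, since nontrivial elements have parabolic images, and has discrete image, since $\rho_t(\Lambda)$ is discrete.

\begin{proposition}\label{prop:proper}
If $t_k\to0$ and $|\mu_k|\to\infty$ in $\Lambda_0$, then $\rho'_{t_k}(\mu_k)$ leaves every compact set.
\end{proposition}

This gives $(*)$. Let $\lambda_k\in\Lambda$ leave every finite set and write $\lambda_k=\mu_kf_k$ with $\mu_k\in\Lambda_0$ and $f_k$ in a finite set. The points $\rho'_{t_k}(\mu_k)x$ lie in one horosphere at $\xi$ and leave every compact set, so they tend to $\xi$ by (X5). The points $\omega_{t_k}\rho_{t_k}(f_k)x$ are bounded and $\omega_{t_k}\to1$, so $\rho_{t_k}(\lambda_k)x=\omega_{t_k}^{-1}\rho'_{t_k}(\mu_k)\,\omega_{t_k}\rho_{t_k}(f_k)x\to\xi$ by (X2) and (X1).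

To prove the proposition we separate, for each $t$, the directions in which $\rho_t'(\Lambda_0)$ translates from those in which it rotates about a common center.

\begin{lemma}\label{lem:F}
Let an abelian group act by affine isometries on a finite-dimensional Euclidean space, or by unitary affine maps on a finite-dimensional Hermitian space. If no nonzero vector is fixed by all linear parts, there is a common fixed point.
\end{lemma}

\begin{proof}
In the real case, complexify. The linear parts are commuting unitary maps, so the space is the sum of joint eigenspaces $E_\chi$, and each character $\chi$ is nontrivial. The action is the product of actions $z\mapsto\chi(g)z+\tau_\chi(g)$ on the $E_\chi$. On $E_\chi$ an element $g$ with $\chi(g)\ne1$ has a unique fixed point, which every map commuting with $g$ preserves. The common fixed point so obtained is unique; in the real case it is therefore invariant under complex conjugation, hence real.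
\end{proof}

Let $E=E_t\subset V_0$ be the subspace fixed by all linear parts of $\rho_t'(\Lambda_0)$ and let $E'$ be its orthogonal complement. The affine action on $V_0$ induces an action on $E'\cong V_0/E$ to which Lemma~\ref{lem:F} applies. With $c=c_t\in E'$ the fixed point,
\begin{equation}\label{eq:normal}
\rho_t'(\lambda)=T_c\,T_{(\tau(\lambda),\sigma(\lambda))}\,B(\lambda)\,T_{-c},\qquad\tau(\lambda)\in E,\quad B(\lambda)\in\mathrm U(E').
\end{equation}
Let $N_E\le N$ be the subgroup of elements with first coordinate in $E$. The conjugated group lies in the direct product $N_E\times\mathrm U(E')$, whose second factor is compact. The projection to $N_E$ of a discrete subgroup is discrete and has finite kernel; as $\Lambda_0$ is torsion-free,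
\begin{equation}\label{eq:disc}
\lambda\mapsto(\tau(\lambda),\sigma(\lambda))\ \text{ maps $\Lambda_0\cong\mathbb Z^r$ isomorphically onto a discrete subgroup of $N_E$.}
\end{equation}
This is the only place where discreteness of $\rho_t(\Lambda)$ is used.

\subsection{The real case}
Here $N_E=E$ and $\dim V_0=m-1\le r+1$. By \eqref{eq:disc}, $\dim E\ge r$, so $\dim E'\le1$. If $\dim E'=1$, some $B(\lambda_j)$ equals $-1$ on $E'$, since otherwise $E'\subset E$; this is impossible for small $t$, because the linear part of $\rho_t'(\lambda_j)$ tends to $1$. So $E'=0$, $\rho_t'(\lambda)$ is the translation by $\tau_t(\lambda)$, the map $\tau_t$ is additive and $\tau_t(\lambda_j)\to L(\lambda_j)$. By (L), $|\tau_{t_k}(\mu_k)|\ge c_0|\mu_k|\to\infty$. This proves Proposition~\ref{prop:proper} in the real case.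

\begin{remark}
Parabolicity alone does not give $\dim E\ge r$. In $\mathbb R^3$ let $A$ be the rotation of angle $\theta\notin2\pi\mathbb Z$ about the second axis $\mathbb R\epsilon_2$, and let $s$ be irrational. The commuting maps $x\mapsto Ax+\epsilon_1+s\epsilon_2$ and $x\mapsto x+\epsilon_2$ are close to two independent translations when $\theta,s$ are small. They generate a copy of $\mathbb Z^2$ whose nontrivial elements shift the second coordinate by nonzero elements of $\mathbb Z+s\mathbb Z$, hence are parabolic; but $\dim E=1$, so the group is not discrete.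
\end{remark}

\subsection{The complex case}
Now rotation cannot be excluded, and an example shows why it does no harm.

\begin{example}\label{ex:heis}
Let $N=\mathbb C\times\mathbb R$ and $\hat h=T_2\,e^{i\theta}$ with $0<\theta<\pi$. The fixed point of $z\mapsto e^{i\theta}z+2$ is $c=2/(1-e^{i\theta})$, with $|c|=1/\sin(\theta/2)$, so $\hat h=T_cT_{(0,F)}e^{i\theta}T_{-c}$ for some $F\in\mathbb R$. Since $\hat h(0,0)=(2,0)$, formula \eqref{eq:origin} gives $F=-2|c|^2\sin\theta=-4\cot(\theta/2)\ne0$. So $\hat h$ translates the fiber over $c$ and is parabolic, unlike its real analogue in Section~\ref{sec:intro}. For $\theta=2\pi/j$ we get $\hat h^j=T_{(0,jF)}$ with $jF\sim-16\pi/\theta^2$, comparable to the area $\pi|c|^2$ enclosed by the orbit of $0$ in $\mathbb C$. The power that closes up in $\mathbb C$ is far from the identity.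
\end{example}

In general $\dim_{\mathbb C}V_0=r$. The image in \eqref{eq:disc} is abelian, so $\operatorname{Im}\langle\tau(\lambda),\tau(\lambda')\rangle=0$ for all $\lambda,\lambda'$. Hence $\tau$ and $\sigma$ are additive, and the real span $S$ of the $\tau(\lambda)$ is isotropic for the symplectic form $\operatorname{Im}\langle\cdot,\cdot\rangle$ on $E$, so $\dim_{\mathbb R}S\le\dim_{\mathbb C}E$. The image is discrete of rank $r$ in the vector group $S\times\mathbb R$, so $r\le\dim_{\mathbb C}E+1$, that is, $\dim_{\mathbb C}E'\le1$. If $\dim_{\mathbb C}E'=1$, write $B(\lambda)=e^{i\varphi(\lambda)}$ on $E'$ with $\varphi=\varphi_t$ additive and $\varphi(\lambda_j)\in(-\pi,\pi]$; if $E'=0$, put $\varphi=0$ and $c=0$. Since $B(\lambda_j)\to1$, $\varphi_t(\lambda_j)\to0$. With $R=|c|$, formulas \eqref{eq:origin} and \eqref{eq:normal} give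
\begin{equation}\label{eq:one}
\rho_t'(\lambda)(0,0)=\bigl(\tau+(1-e^{i\varphi})c,\ \sigma+2R^2\sin\varphi\bigr),\qquad\tau\perp c,
\end{equation}
with $\tau,\sigma,\varphi$ evaluated at $\lambda$. For $\lambda=\lambda_j$ this tends to $(L(\lambda_j),0)$.

Suppose the proposition fails. Passing to a subsequence, \eqref{eq:one} is bounded for $t=t_k$, $\lambda=\mu_k$, and $R=R_k$ is either bounded or tends to infinity. Below $t=t_k$, and $C$ denotes constants independent of $k$. By orthogonality, $|\tau(\mu_k)|\le C$.

\emph{$R$ bounded.} Then $(1-e^{i\varphi(\lambda_j)})c\to0$, so $\tau(\lambda_j)\to L(\lambda_j)$, and (L) gives $|\tau(\mu_k)|\ge c_0|\mu_k|\to\infty$, a contradiction.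

\emph{$R\to\infty$.} We first linearize \eqref{eq:one} on the generators, where the angles $\varphi_j=\varphi(\lambda_j)$ are small. Orthogonality gives $R|1-e^{i\varphi_j}|\le C$, and $|1-e^{i\varphi}|\ge2|\varphi|/\pi$ for $|\varphi|\le\pi$, so $R|\varphi_j|\le C$. Since $|1-e^{i\varphi}+i\varphi|\le\varphi^2/2$, we have $|(1-e^{i\varphi_j})c+i\varphi_jc|\le C|\varphi_j|\to0$. So the additive maps $M(\lambda)=\tau(\lambda)-i\varphi(\lambda)c$ satisfy $M(\lambda_j)\to L(\lambda_j)$, and $|M(\lambda)|\ge c_0|\lambda|$ by (L). Since $R^2|\sin\varphi_j-\varphi_j|\le R^2|\varphi_j|^3/6\le C$ and the second coordinate of \eqref{eq:one} is bounded on generators, $|\sigma(\lambda_j)+2R^2\varphi_j|\le C$. By additivity,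
\begin{equation}\label{eq:drift}
|\sigma(\lambda)+2R^2\varphi(\lambda)|\le C|\lambda|\qquad(\lambda\in\Lambda_0).
\end{equation}
This is the general form of the relation $F=-2|c|^2\sin\theta$ of Example~\ref{ex:heis}. Now let $\lambda=\mu_k$ and $\varphi=\varphi(\mu_k)$. Then $R|\varphi|\ge|M(\mu_k)|-|\tau(\mu_k)|\ge c_0|\mu_k|-C\to\infty$, and so $|\mu_k|\le CR|\varphi|$. If $|\varphi|\le1$, boundedness of the first coordinate gives $2R|\varphi|/\pi\le R|1-e^{i\varphi}|\le C$, which is false for large $k$. So $|\varphi|>1$, and then $|\varphi-\sin\varphi|\ge(1-\sin1)|\varphi|$, because $(\sin x)/x$ decreases on $[1,\pi]$ and is less than $1/\pi$ beyond $\pi$. Boundedness of the second coordinate and \eqref{eq:drift} give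
\[
2(1-\sin1)R^2|\varphi|\le2R^2|\varphi-\sin\varphi|\le C+CR|\varphi|\le C(1+R)|\varphi|,
\]
which is impossible as $R\to\infty$. This proves Proposition~\ref{prop:proper}, and with it the positive halves of Theorems~\ref{thm:C} and~\ref{thm:D}. \qed

\section{Twisted translations}\label{sec:twist}

From now on $G=\mathrm{SO}_0(m,1)$ with $m\ge n+2$ (the \emph{real case}) or $G=\mathrm{SU}(m,1)$ with $m\ge n+1$ (the \emph{complex case}). This section studies the elements to which the cusp groups of our counterexamples are deformed. In the real case they are screw motions. In the complex case, Example~\ref{ex:heis} shows that rotation in one complex line produces a central translation of size $1/\theta$ per step; we rotate two lines by opposite angles and split the translation vector almost equally between them, so that the two contributions cancel up to the factor $s$.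

Let $w\in\mathbb R^{n,1}$ with $\langle w,w\rangle=1$, and let $\theta,s$ be as in \eqref{eq:param}. Define $R_w=R_w(t)\in G$ to be the identity on $U_w^\perp\subset V$ and as follows on $U_w$.
\begin{itemize}
\item \emph{Real case:} $U_w=\operatorname{span}_{\mathbb R}(w,f_1,f_2)$, oriented by this basis, and $R_w$ is the rotation of angle $\theta$ about $u=sw+\sqrt{1-s^2}f_1$.
\item \emph{Complex case:} $U_w=\operatorname{span}_{\mathbb C}(w,f_1)$ and $R_wu_\pm=e^{\pm i\theta}u_\pm$, where $u_+=\alpha w+\beta f_1$, $u_-=\beta w-\alpha f_1$, $\alpha=\sqrt{(1+s)/2}$, $\beta=\sqrt{(1-s)/2}$. The vectors $u_\pm$ are orthonormal, $w=\alpha u_++\beta u_-$, and $\alpha^2-\beta^2=s$.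
\end{itemize}
The element $R_w(t)$ is continuous in $t$ and $R_w(0)=1$. Since $\mathrm{SO}_0(n,1)$ fixes the $f_i$,
\begin{equation}\label{eq:equiv}
gR_wg^{-1}=R_{gw}\qquad(g\in\mathrm{SO}_0(n,1)).
\end{equation}
Fix horospherical coordinates and a unit vector $e\in\mathbb R^{n-1}$. Put $U=U_e\subset V_0$, $W=V_0\cap U^\perp$ and $A=A_t=R_e(t)\in\mathrm U(V_0)$; the vectors $u,u_\pm$ are now those for $w=e$. Given real numbers $a_1,\dots,a_k$, $k\ge1$, and $\ell>0$, the associated \emph{twisted translation} is
\begin{equation}\label{eq:h}
h_t=\prod_{j=1}^k\bigl(T_{a_je}A_tT_{-a_je}\bigr)\cdot T_{\ell e}\ \in G\cap\bigl(N\rtimes\mathrm U(V_0)\bigr).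
\end{equation}
Its linear part is $A_t^k$, it commutes with $T_y$ for $y\in W$, and $h_0=T_{\ell e}$.

\begin{proposition}\label{prop:twist}
There are $\varepsilon,C>0$, depending on $a_1,\dots,a_k,\ell$, such that the following hold.
\begin{itemize}
\item[(a)] For $0<|t|<\varepsilon$, $h_t=T_cZA^kT_{-c}$ with $c\in U$, $|c|\le C/\theta$, and $Z$ a translation commuting with $A$: in the real case $Z=T_{s\ell u}$, and in the complex case $Z=T_{(0,sF(\theta))}$ for a function $F$ with $0<|F(\theta)|\le C/\theta$.
\item[(b)] For $0<|t|<\varepsilon$ and $(y,j)\in W\times\mathbb Z$ nonzero, $T_yh_t^j$ is parabolic with fixed point $\infty$; and in a bounded family of elements $T_yh_t^j$, $t$ fixed, the pairs $(y,j)$ are bounded.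
\item[(c)] There are integers $j_t\ge1$ with $h_t^{j_t}\to1$ as $0\ne t\to0$.
\item[(d)] If $|t|,|t'|<\varepsilon$ and $Qh_tQ^{-1}=h_{t'}$ with $Q\in N\rtimes\mathrm U(V_0)$, then $t=t'$.
\end{itemize}
\end{proposition}

\begin{proof}
Take $\varepsilon<1/k$, so that $0<k\theta<1$ and $2\sin(k\theta/2)\ge2k\theta/\pi$.

(a) \emph{Real case.} We have $h_t(x)=A^kx+\tau$ with $\tau=h_t(0)\in U$ and $\tau\to\ell e$. Each factor $T_{ae}AT_{-ae}$ preserves $\langle\cdot,u\rangle$, and $T_{\ell e}$ adds $s\ell$, so $\tau=s\ell u+\tau'$ with $\tau'\perp u$. On the plane $U\cap u^\perp$ the map $1-A^k$ multiplies lengths by $2\sin(k\theta/2)$. Let $c$ be the vector of this plane with $(1-A^k)c=\tau'$. Then $|c|\le C/\theta$ and $T_cT_{s\ell u}A^kT_{-c}(x)=A^kx+(1-A^k)c+s\ell u=h_t(x)$.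

\emph{Complex case.} Begin with one complex line. In $(\mathbb C\times\mathbb R)\rtimes\mathrm U(1)$ let $\hat h_\vartheta=\prod_j(T_{a_j}e^{i\vartheta}T_{-a_j})\cdot T_\ell$ for $0<|\vartheta|<1/k$. Its action on $\mathbb C$ has a unique fixed point $\hat c(\vartheta)$, so $\hat h_\vartheta=T_{\hat c}T_{(0,F)}e^{ik\vartheta}T_{-\hat c}$ for a unique $F=F(\vartheta)\in\mathbb R$, the \emph{drift}. If $\hat h_\vartheta(0,0)=(z,v)$, then \eqref{eq:origin} gives $z=(1-e^{ik\vartheta})\hat c$ and $v=F+2|\hat c|^2\sin k\vartheta$, whence
\[
|\hat c|=\frac{|z|}{2|\sin(k\vartheta/2)|},\qquad F(\vartheta)=v-|z|^2\cot(k\vartheta/2).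
\]
As $\vartheta\to0$, $(z,v)\to(\ell,0)$, so $\vartheta F(\vartheta)\to-2\ell^2/k\ne0$. Thus $0<|F(\vartheta)|\le C/|\vartheta|$ and $|\hat c|\le C/|\vartheta|$ for small $\vartheta$. The automorphism $(z,v)\mapsto(\bar z,-v)$ of $\mathbb C\times\mathbb R$ commutes with $T_a$ for real $a$, conjugates $e^{i\vartheta}$ to $e^{-i\vartheta}$ and $T_{(0,F)}$ to $T_{(0,-F)}$; hence $F(-\vartheta)=-F(\vartheta)$.

Write $A=A_+A_-$, where $A_\pm$ multiplies $u_\pm$ by $e^{\pm i\theta}$ and fixes $u_\pm^\perp$, and $T_{ae}=T_{a\alpha u_+}T_{a\beta u_-}$. The groups $(\mathbb Cu_\pm\times\mathbb R)\rtimes\mathrm U(\mathbb Cu_\pm)$ commute with each other, because $u_+\perp u_-$. So $h_t=h_+h_-$, where $h_\pm$ is the product \eqref{eq:h} with $A_\pm$ in place of $A$ and $\alpha u_+$, resp.\ $\beta u_-$, in place of $e$. Identifying $\mathbb Cu_\pm$ with $\mathbb C$, $h_+$ is the conjugate of $\hat h_\theta$ by the dilation $D_\alpha$ and $h_-$ is the conjugate of $\hat h_{-\theta}$ by $D_\beta$. So $h_\pm=T_{c_\pm}T_{(0,\sigma_\pm)}A_\pm^kT_{-c_\pm}$ with $c_+=\alpha\hat c(\theta)u_+$, $c_-=\beta\hat c(-\theta)u_-$,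 $\sigma_+=\alpha^2F(\theta)$, $\sigma_-=\beta^2F(-\theta)$. Multiplying, $h_t=T_cT_{(0,\sigma)}A^kT_{-c}$ with $c=c_++c_-$ and $\sigma=(\alpha^2-\beta^2)F(\theta)=sF(\theta)$.

(b) Since $y\perp c$, we have $T_yh_t^j=T_cgT_{-c}$ with $g=T_yZ^jA^{kj}$. In the real case $g$ adds $y+js\ell u$ to the $(W\oplus\mathbb Ru)$-component of every point, and this vector is nonzero. In the complex case $g$ adds $y$ to the $W$-component of $z$; if $y=0$, it adds $jsF(\theta)\ne0$ to $v$. So $g$ has no fixed point in $N$ and is parabolic by Lemma~\ref{lem:stab}(b). It sends the origin to $y+js\ell u$, resp.\ $(y,jsF(\theta))$, which is bounded only if $(y,j)$ is.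

(c) Choose $j=j_t$ by Lemma~\ref{lem:D} and put $B=A^{kj}$, so that $\|B-1\|\le2\pi\theta^3$ and $js\le2\theta^2$. By \eqref{eq:origin}, $h_t^j=T_cZ^jBT_{-c}$ sends the origin to $js\ell u+(1-B)c$ in the real case, of norm $O(\theta^2)$, and in the complex case, since $\langle c,c\rangle$ is real, to
\[
\bigl((1-B)c,\ jsF(\theta)-2\operatorname{Im}\langle c,(B-1)c\rangle\bigr).
\]
Here $|(1-B)c|=O(\theta^2)$, $|jsF(\theta)|\le2C\theta$ and $|\langle c,(B-1)c\rangle|\le2\pi C^2\theta$. Lemma~\ref{lem:stab}(c) gives $h_t^{j_t}\to1$. The last two terms dictate the exponents $3$ and $5$ in Lemma~\ref{lem:D} and \eqref{eq:param}.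

(d) The linear parts are conjugate, and $\operatorname{tr}A_t^k=m-3+2\cos k\theta_t$ gives $\theta_t=\theta_{t'}$. If this is $0$ then $t=t'=0$; otherwise it remains to recover $s_t$. In the real case $\min_x|h_t(x)-x|=s_t\ell$, since the $u$-component of the displacement is always $s_t\ell$ and $h_t(c)-c=s_t\ell u$; this number is invariant under conjugation by Euclidean isometries. In the complex case, let $g\in N\rtimes\mathrm U(V_0)$ have a fixed point in $V_0$, and suppose it acts as $T_{(0,\delta)}$ on the fiber over each such point. Elements $Q\in N\rtimes\mathrm U(V_0)$ permute the fibers and commute with $T_{(0,\delta)}$, so $QgQ^{-1}$ has the same property with the same $\delta$. The map $ZA^k\colon(z,v)\mapsto(A^kz,v+sF(\theta))$ has it with $\delta=sF(\theta)$, hence so does $h_t$. Therefore $s_tF(\theta_t)=s_{t'}F(\theta_t)$ with $F(\theta_t)\ne0$. In both cases $s_t=s_{t'}$, and $t=t'$.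
\end{proof}

\section{The counterexamples}\label{sec:bend}

We prove the negative halves of Theorems~\ref{thm:C} and~\ref{thm:D}, keeping the assumptions of Section~\ref{sec:twist} on $G$ and $m$.

\subsection{The case $n=2$}
The real case is Theorem~\ref{thm:A}. In the complex case let $\Gamma=\mathrm P\Gamma(2)$ with the coordinates of Section~\ref{ss:gamma2}, let $e=e_1$, $A_t=R_{e_1}(t)$, and define $\rho_t(a)=aA_t$, $\rho_t(b)=bA_t$. Again $\rho_t(b)=J\rho_t(a)J$ and $\rho_t(ab^{-1})=ab^{-1}$. Now $\rho_t(a)=T_{2e}A_t$ is the twisted translation \eqref{eq:h} with $k=1$ and $a_1=\ell=2$; its function $F$ is that of Example~\ref{ex:heis}. By Proposition~\ref{prop:twist}(b) with $y=0$, for small $t\ne0$ the nonzero powers of $\rho_t(a)$ are parabolic with fixed point $\infty$ and $\langle\rho_t(a)\rangle$ is discrete. Conjugation by $J$ gives the same for $\rho_t(b)$, with fixed point $(0,0)$, so $\rho_t$ is strongly parabolic-preserving by Section~\ref{ss:gamma2}. Part (c) and Lemma~\ref{lem:Z} with $\gamma=b$ give non-discreteness. If $Q\in G$ conjugates $\rho_t$ to $\rho_{t'}$, it fixes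 $\infty$, $(0,0)$ and the fixed point $(e_1,0)$ of $ab^{-1}$. By Lemma~\ref{lem:stab}(a) it is a scalar times $BD_\kappa$ with $\kappa Be_1=e_1$, so $\kappa=1$, and part (d) gives $t=t'$.

\subsection{A lattice with disjoint walls}
Let $n\ge3$. The generators can no longer be moved freely, so we deform by bending: we choose a $\Gamma$-invariant family of disjoint hyperplanes in $\mathrm H^n_{\mathbb R}$ and insert an isometry $R_w$, which fixes the hyperplane $w^\perp$ pointwise, each time one is crossed. A hyperplane that runs into a cusp twists the translations that cross it. A congruence condition gives disjointness and controls the picture in the cusps.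

In the basis $e_0,\dots,e_n$ the form is $x_1^2+\dots+x_n^2-x_0^2$. Let
\[
\Gamma=\{\gamma\in\mathrm{SO}_0(n,1)\cap\mathrm{GL}_{n+1}(\mathbb Z):\gamma\equiv1\bmod3\}.
\]
It is a lattice by the theorem of Borel and Harish-Chandra, and it is torsion-free by Minkowski's lemma that the kernel of $\mathrm{GL}_{n+1}(\mathbb Z)\to\mathrm{GL}_{n+1}(\mathbb Z/3)$ is torsion-free. Let $p_0=e_0+e_2$, $p_0'=(e_0-e_2)/2$ and $\xi_0=[p_0]$. In the coordinates defined by $p_0,p_0'$, where $\mathbb R^{n-1}$ is spanned by $e_1,e_3,\dots,e_n$, the translations are
\[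
T_x(y)=y-\langle y,p_0\rangle x+\langle y,x\rangle p_0-\tfrac12|x|^2\langle y,p_0\rangle p_0 ,
\]
as one sees on $y=p_0$, $y=p_0'$ and $y\in V_0$. For $x=6e_1$ and $x=6e_3$ the matrix is integral and congruent to $1$ modulo $6$, so $\lambda_*=T_{6e_1}$ and $\mu_*=T_{6e_3}$ lie in $\Gamma$, and $\xi_0\in\mathcal P$. The lattice is cusped: $\lambda_*$ moves points near $\xi_0$ by arbitrarily small distances, whereas a torsion-free cocompact group has a positive minimal displacement.

Represent points of $\mathrm H^n_{\mathbb R}$ by vectors with $x_0>0$. Let $\mathcal W=\Gamma e_1$, and for $w\in\mathcal W$ let $H_w=w^\perp\cap\mathrm H^n_{\mathbb R}$ be the \emph{wall} of $w$, with positive side $\langle\cdot,w\rangle>0$.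

\begin{lemma}\label{lem:walls}
\begin{itemize}
\item[(a)] The walls $H_w$, $w\in\mathcal W$, are pairwise disjoint and form a locally finite family.
\item[(b)] If $p\in\mathbb R^{n,1}$ is null and $w,w'\in\mathcal W\cap p^\perp$, then $w'-w\in\mathbb Rp$.
\end{itemize}
\end{lemma}

\begin{proof}
Every $w\in\mathcal W$ is integral, congruent to $e_1$ modulo $3$, with $\langle w,w\rangle=1$. So $\langle w,w'\rangle\in1+3\mathbb Z$, and $|\langle w,w'\rangle|\le1$ forces $\langle w,w'\rangle=1$, that is, $\langle w-w',w-w'\rangle=0$. If $x\in H_w\cap H_{w'}$, then $w,w'$ lie in the positive definite space $x^\perp$; the Cauchy--Schwarz inequality gives $|\langle w,w'\rangle|\le1$, hence $w=w'$. On $p^\perp$ the form is positive semidefinite with radical $\mathbb Rp$, and the same argument gives (b). Finally, the unit vectors orthogonal to some point of a compact subset of $\mathrm H^n_{\mathbb R}$ form a compact set, which contains finitely many integral vectors.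
\end{proof}

\subsection{Bending}
Let $x,y\in\mathrm H^n_{\mathbb R}$ lie off the walls. The segment $[x,y]$ crosses finitely many walls $H_{w_1},\dots,H_{w_k}$, in this order and each once. Put
\[
P(x,y)=P_t(x,y)=R_{w_1}^{\epsilon_1}\cdots R_{w_k}^{\epsilon_k},
\]
where $\epsilon_j=+1$ if the crossing is from the negative to the positive side and $\epsilon_j=-1$ otherwise.

\begin{lemma}\label{lem:cocycle}
$P(x,y)P(y,z)=P(x,z)$, and $\gamma P(x,y)\gamma^{-1}=P(\gamma x,\gamma y)$ for $\gamma\in\Gamma$.
\end{lemma}

\begin{proof}
The second identity follows from \eqref{eq:equiv} and $\langle\gamma x,\gamma w\rangle=\langle x,w\rangle$. For the first, consider the graph whose vertices are the components of the complement of the walls and whose edges are the walls. By Lemma~\ref{lem:walls}(a) each point of $H_w$ has a neighborhood meeting no other wall; as $H_w$ is connected, it borders exactly one component on each side, and these are the endpoints of the edge. The graph is connected, since segments give edge paths. Every wall other than $H_w$ lies on one side of $H_w$ and joins two components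 on that side, so removing the edge $H_w$ disconnects the graph. Hence the graph is a tree. The edge path of $[x,y]$ uses no edge twice, so it is the unique path without backtracking between its endpoints. The concatenation of the paths of $[x,y]$ and $[y,z]$ reduces to the path of $[x,z]$ by deleting backtracks, each of which contributes $R_w^{\epsilon}R_w^{-\epsilon}=1$.
\end{proof}

For a base point $o$ off the walls put $\rho_t(\gamma)=P_t(o,\gamma o)\gamma$. By Lemma~\ref{lem:cocycle},
\[
\rho_t(\gamma)\rho_t(\gamma')=P(o,\gamma o)P(\gamma o,\gamma\gamma'o)\gamma\gamma'=\rho_t(\gamma\gamma'),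
\]
so $\rho_t\colon\Gamma\to G$ is a homomorphism, continuous in $t$, with $\rho_0=\iota$. For another base point $o'$, $P(o',\gamma o')\gamma=P(o',o)\rho_t(\gamma)P(o',o)^{-1}$. Parabolicity and discreteness are invariant under conjugation, so each cusp group may be studied with a base point of our choice.

\subsection{The cusp groups}\label{ss:cusps}
Let $\xi=[p]\in\mathcal P$, take horospherical coordinates with $\xi=\infty$ and with $p,p'$ having positive $x_0$-coordinate, and let $\Lambda_0\le\Lambda=\Gamma_\xi$ be as in Section~\ref{ss:red}. Points of $\mathrm H^n_{\mathbb R}$ are $(x,h)$ with $x\in\mathbb R^{n-1}$.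

\emph{Deep in the cusp only walls with $w\perp p$ occur.} Let $w=\eta p'+w_0+\eta'p\in\mathcal W$ with $w_0\in\mathbb R^{n-1}$ and $\eta=-\langle w,p\rangle\ne0$. Then $\langle p'+x+\frac12(|x|^2+h)p,w\rangle=\langle x,w_0\rangle-\eta'-\frac12\eta(|x|^2+h)$, and with $|w_0|^2-2\eta\eta'=1$ the wall has the equation $|x-w_0/\eta|^2+h=1/\eta^2$. So $h$ takes all values in $(0,1/\eta^2]$ on it, and $\eta$ is constant on $\Lambda$-orbits because $\Lambda$ fixes $p$. By (R3) and local finiteness, finitely many $\Lambda$-orbits of walls meet the horosphere $\{h=1\}$. Hence $1/\eta^2$ is bounded by some $h_1$, and the horoball $B=\{h>h_1\}$ meets only walls with $w\perp p$. Take $o=(x_o,h_o)\in B$. As $B$ is convex and $\Lambda$-invariant, $[o,\lambda o]\subset B$ for $\lambda\in\Lambda$. If $\mathcal W\cap p^\perp$ is empty, then $\rho_t=\iota$ on $\Lambda$ and there is nothing to prove.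

\emph{These walls are parallel and co-oriented.} Suppose $\mathcal W\cap p^\perp\ne\emptyset$. As $p^\perp\cap\mathbb R^{n,1}=\mathbb R^{n-1}\oplus\mathbb Rp$, Lemma~\ref{lem:walls}(b) gives a unit vector $e\in\mathbb R^{n-1}$ and a set $\mathcal A\subset\mathbb R$ with $\mathcal W\cap p^\perp=\{e+ap:a\in\mathcal A\}$. The computation above with $\eta=0$ shows that the wall of $e+ap$ is $\{\langle x,e\rangle=a\}$ with positive side $\langle x,e\rangle>a$, and $\mathcal A$ is closed and discrete by local finiteness. Since $T_{ae}e=e+ap$, formula \eqref{eq:equiv} gives $R_{e+ap}=T_{ae}A_tT_{-ae}$ with $A_t=R_e(t)$. Let $U,W$ be as in Section~\ref{sec:twist}. Write $\lambda\in\Lambda_0$ as $T_{y_\lambda}T_{\ell_\lambda e}$ with $y_\lambda\in W\cap\mathbb R^{n-1}$ and $\ell_\lambda\in\mathbb R$. Then $\lambda(e+ap)=e+(a+\ell_\lambda)p$, so $\mathcal A+\ell_\lambda=\mathcal A$. The group of all $\ell_\lambda$ is therefore discrete, and it is nonzero because the translation vectors span $\mathbb R^{n-1}$; write it as $\mathbb Z\ell_0$ with $\ell_0>0$.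

\emph{The deformed translations.} Let $x_0=\langle x_o,e\rangle\notin\mathcal A$ and $\ell_\lambda\ge0$. The walls separating $o$ from $\lambda o$ are those with $a\in\mathcal A\cap(x_0,x_0+\ell_\lambda)=\{a_1<\dots<a_k\}$, and they are crossed in increasing order and positively. As $T_{y_\lambda}$ commutes with $A_t$ and all $T_{ae}$,
\begin{equation}\label{eq:bent}
\rho_t(\lambda)=T_{y_\lambda}\,h_{t,\ell_\lambda},\qquad h_{t,\ell}=\prod_{j=1}^k\bigl(T_{a_je}A_tT_{-a_je}\bigr)\cdot T_{\ell e},
\end{equation}
where $h_{t,\ell}$ depends on $\lambda$ only through $\ell=\ell_\lambda$. If $\ell>0$ then $k\ge1$, since the interval contains a full period of $\mathcal A$ up to endpoints not in $\mathcal A$; so $h_{t,\ell}$ is a twisted translation. Put $h_t=h_{t,\ell_0}$ and choose $\lambda_0$ with $\ell_{\lambda_0}=\ell_0$. Comparing $\rho_t(\lambda_0^j)=T_{jy_{\lambda_0}}h_{t,j\ell_0}$ with $\rho_t(\lambda_0)^j=T_{jy_{\lambda_0}}h_t^j$ gives $h_{t,j\ell_0}=h_t^j$ for $j\ge0$, and passing to inverses,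
\[
\rho_t(\lambda)=T_{y_\lambda}\,h_t^{\ell_\lambda/\ell_0}\qquad(\lambda\in\Lambda_0).
\]
The map $\lambda\mapsto(y_\lambda,\ell_\lambda/\ell_0)$ is injective, and only finitely many $\lambda$ have bounded image. By Proposition~\ref{prop:twist}(b), for small $t\ne0$ the element $\rho_t(\lambda)$ is parabolic for $1\ne\lambda\in\Lambda_0$ and $\rho_t(\Lambda_0)$ is discrete. Then $\rho_t(\Lambda)$, which contains $\rho_t(\Lambda_0)$ with finite index, is discrete. If $1\ne\lambda\in\Lambda$, some power $\lambda^j$ lies in $\Lambda_0$ and is nontrivial because $\Gamma$ is torsion-free; so $\rho_t(\lambda)^j$, and hence $\rho_t(\lambda)$, is parabolic.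

Every parabolic subgroup is conjugate to $\Gamma_\xi$ for one of finitely many $\xi$, so one bound on $|t|$ serves for all of them. Every parabolic element lies in a parabolic subgroup, and $1$ is the only elliptic element. Thus $\rho_t$ is strongly parabolic-preserving for all small $t$.

\subsection{Non-discreteness and non-conjugacy}
Apply Section~\ref{ss:cusps} to $p=p_0$, $p'=p_0'$, and fix the base point of $\rho_t$ once and for all in the horoball $B$ at $\xi_0$. Since $e_1\in\mathcal W\cap p_0^\perp\cap\mathbb R^{n-1}$, we have $e=e_1$. For $\lambda_*$ we have $y=0$, $\ell=6$, and for $\mu_*$ we have $y=6e_3$, $\ell=0$. By \eqref{eq:bent}, $\rho_t(\lambda_*)=h_{t,6}$ is a twisted translation and $\rho_t(\mu_*)=\mu_*$.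

By Proposition~\ref{prop:twist}(b),(c), $g_t=\rho_t(\lambda_*)^{j_t}$ is parabolic with fixed point $\xi_0$ and tends to $1$. The reflection $e_2\mapsto-e_2$ normalizes $\Gamma$ and conjugates $\lambda_*$ to a parabolic element $\gamma\in\Gamma$ with fixed point $[e_0-e_2]$, so $\gamma\xi_0\ne\xi_0$. By Lemma~\ref{lem:Z}, $\rho_t(\Gamma)$ is non-discrete for all small $t\ne0$.

Suppose $Q\in G$ conjugates $\rho_t$ to $\rho_{t'}$. Then $Q$ commutes with $\mu_*$, so it fixes $\xi_0$ and $Q=\zeta T_\nu BD_\kappa$. On $V_0$ it conjugates the translation by $6e_3$ to the translation by $6\kappa Be_3$, so $\kappa=1$; this is where $n\ge3$ is used. Proposition~\ref{prop:twist}(d), applied to $h_{t,6}$, gives $t=t'$ for small $t,t'$. So $(\rho_t)$, restricted to a small interval, is a strongly parabolic-preserving deformation with non-discrete image for $t\ne0$. Together with Section~\ref{sec:pos}, this completes the proofs of Theorems~\ref{thm:C} and~\ref{thm:D}. \qed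

\begin{thebibliography}{9}

\bibitem{BPW}
Samuel A. Ballas, Julien Paupert, Pierre Will,
\emph{Parabolic-preserving deformations of cusped hyperbolic lattices},
arXiv:2605.03161 (2026).

\bibitem{Rag}
Raghunathan,
\emph{Discrete Subgroups of Lie Groups}.

\end{thebibliography}
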